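# Splitting a multigraph into 5-triangles when its heavy pairs form a connected graph

## Nine vertices of degree at least eleven

Take two disjoint sets of vertices, $A$ with four vertices and $B$ with five. Join any two vertices of the same set by two parallel edges, and any vertex of $A$ to any vertex of $B$ by one edge. A vertex of $A$ has degree $2\cdot 3+5=11$, a vertex of $B$ has degree $2\cdot 4+4=12$. Let us try to cut the nine vertices into three triangles, each carrying at least five of the possible six edges.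

A triangle that meets both $A$ and $B$ has one pair inside a set and two crossing pairs, so it carries $2+1+1=4$ edges. This is too few. Hence each of the three triangles lies inside $A$ or inside $B$, and this is impossible because $|A|=4$ is not a multiple of $3$.

Now change one thing. Choose $a\in A$, $b\in B$ and double the edge $ab$. For any other $b'\in B$ the triangle $\{a,b,b'\}$ carries $2+2+1=5$ edges. What is left is three vertices of $A$ and three vertices of $B$, and these are two triangles with six edges each. The nine vertices have been split.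

In the first multigraph the double edges formed two separate pieces whose orders, $4$ and $5$, were not divisible by $3$. In the second one they form a connected graph. All pairs were adjacent in both examples. If some pairs may be missing, but the degrees are still at least $11=\frac43\cdot 9-1$, is connectedness of the double edges still enough?

## Connected heavy graphs and $T_5$-factors

**Definition 1.** A *standard multigraph* is a loopless multigraph $M=(V,E)$ in which every pair of distinct vertices is joined by $0$, $1$ or $2$ edges. We call the pair *nonadjacent*, *light* or *heavy* accordingly. The degree $\deg(v)$ counts edges with multiplicity, and $\delta(M)=\min_v\deg(v)$. The *heavy graph* $H_M$ is the simple graph on $V$ whose edges are the heavy pairs.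

**Definition 2.** For a set $T$ of three vertices, $\|T\|$ is the number of edges, with multiplicity, among its three pairs. A *5-triangle* ($T_5$) is such a $T$ with $\|T\|\ge5$. As each pair has at most two edges, this says that all three pairs are edges and at least two of them are heavy. If $\|T\|=6$ we call $T$ a *6-triangle*; it is also a 5-triangle. A *$T_5$-factor* of $M$ is a partition of $V$ into 5-triangles.

In the second nine-vertex example, $\{a,b,b'\}$ is a 5-triangle that is not a 6-triangle, and $A\setminus\{a\}$ is a 6-triangle. The following problem is taken from Andrzej Czygrinow, H.A. Kierstead, Theodore Molla, "On directed versions of the Corrádi-Hajnal Corollary", arXiv:1309.4520 (2013): is it true that $3\mid n$, $\delta(M)\ge\frac43n-1$ and $H_M$ connected imply a $T_5$-factor? The answer is yes.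

**Theorem 1.** If $M$ is a standard multigraph on $n$ vertices, where $n$ is divisible by $3$, $\delta(M)\ge\frac43n-1$ and $H_M$ is connected, then $M$ has a $T_5$-factor.

**Theorem 2.** Let $M$ be a standard multigraph on $n=3k$ vertices with $\delta(M)\ge\frac43n-1$. The following are equivalent: (i) $M$ has a $T_5$-factor; (ii) $H_M$ has a $P_3$-factor; (iii) every component of $H_M$ has order divisible by $3$. Moreover $H_M$ has at most two components. The degree bound is best possible: for every $k\ge1$ there is a standard multigraph $M$ on $3k$ vertices with $\delta(M)=\frac43n-2$, $H_M$ connected and no $T_5$-factor.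

A *$P_3$-factor* of a simple graph is a spanning set of vertex-disjoint paths on three vertices. Theorem 1 is the implication (iii)$\Rightarrow$(i) of Theorem 2 when $H_M$ has one component. One published theorem is used without proof.

**Theorem EKT.** Every connected simple graph on $3r$ vertices with minimum degree at least $r$ has a $P_3$-factor.

This is from H. Enomoto, A. Kaneko, Zs. Tuza, *$P_3$-factors and covering cycles in graphs of minimum degree $n/3$*, Combinatorics (Eger 1987), Colloq. Math. Soc. János Bolyai 52, 213–220.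

## Three vertices, and a family one below the bound

For $n=3$ the hypothesis is $\deg(v)\ge3$ for each of the three vertices. A vertex lies in two pairs, so its multiplicities are $\{2,1\}$ or $\{2,2\}$. Hence all three pairs are edges and every vertex lies in a heavy pair. One heavy pair covers only two vertices, so at least two pairs are heavy: $V$ is a 5-triangle.

*Proof of the last sentence of Theorem 2.* The purpose is to see that $\frac43n-1$ cannot be lowered. Let $V=D\cup E$ be a disjoint union with $|D|=k+1$ and $|E|=2k-1$. Make all pairs that meet $E$ heavy and all pairs inside $D$ nonadjacent. A vertex of $D$ has degree $2(2k-1)=4k-2$, a vertex of $E$ has degree $2(3k-1)\ge4k-2$. So $\delta(M)=4k-2=\frac43n-2$. As $E\neq\emptyset$ and each vertex of $E$ is heavy to everything, $H_M$ is connected. A 5-triangle has no nonadjacent pair, so it contains at most one vertex of $D$. The $k$ triangles of a $T_5$-factor would cover at most $k<|D|$ vertices of $D$. So there is no $T_5$-factor. $\square$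

## The weights $-1,0,1$ and the insertion of a vertex

We now set up notation that makes the degree condition and the 5-triangle condition linear in the same quantities. Throughout, $n=3k$. For a pair $uv$ let
$$f(uv)=(\text{multiplicity of }uv)-1\in\{-1,0,1\},$$
so that $-1,0,1$ mean nonadjacent, light, heavy. Let $f(X)$ be the sum of $f$ over the pairs inside $X$, let $f(X,Y)$ be the sum over the pairs between disjoint sets $X,Y$ (we write $f(v,Y)$ if $X=\{v\}$), and let $f(v)=\sum_{u\ne v}f(uv)=\deg(v)-(3k-1)$. Then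
$$\delta(M)\ge\tfrac43n-1\iff f(v)\ge k\ \text{ for all }v. \tag{1}$$
In the first nine-vertex example $k=3$, and $f(v)=3$ on $A$, $f(v)=4$ on $B$. Since $f(T)=\|T\|-3$, a triple $T$ is a 5-triangle iff $f(T)\ge2$ and a 6-triangle iff $f(T)=3$. If $f(T)=2$ we call $T$ *light*. A light 5-triangle has exactly one light pair $ab$, and we write $T=(a,b;c)$; here $ac,bc$ are heavy, $c$ is the *center*, $a,b$ are *noncentral* and may be interchanged.

**Definition 3.** Let $T$ be a 5-triangle and $v\notin T$. Put $v_t=f(vt)$ for $t\in T$ and $f_v=f_v(T)=\sum_{t\in T}v_t$. On $(a,b;c)$ we write $v$ as the vector $(v_a,v_b,v_c)$; "$v\equiv1$" means that all entries are $1$. Let $T-t+v=(T\setminus\{t\})\cup\{v\}$ and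
$$R(v,T)=\{t\in T:\ T-t+v\text{ is a 5-triangle}\}.$$
We write $R(v)$ if $T$ is clear.

For $T=\{t,t',t''\}$ we have $f(T-t+v)=v_{t'}+v_{t''}+f(t't'')$. Hence
$$\begin{aligned}&t't''\text{ heavy: } && t\in R(v,T)\iff v_{t'}+v_{t''}\ge1;\\ &t't''\text{ light: } && t\in R(v,T)\iff v_{t'}=v_{t''}=1.\end{aligned}\tag{2}$$

For example, let $v=(0,1,1)$ on $T=(a,b;c)$. Then $\{v,b,c\}$ is a 6-triangle, and $\{v,a,c\}$ is a 5-triangle with light pair $va$. But $\{v,a,b\}$ has only one heavy pair, $vb$. So $R(v,T)=\{a,b\}$. This example is the only way in which a vector of sum at least $2$ can miss something.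

**Definition 4.** We say that $v$ is *$\beta$ on* $T$ if $T=(a,b;c)$ is light and $v=(0,1,1)$ or $v=(1,0,1)$.

**Lemma 1.** Let $T$ be a 5-triangle and $v\notin T$.

(a) If $f_v(T)\ge2$, then $R(v,T)=T$, unless $v$ is $\beta$ on $T=(a,b;c)$, and then $R(v,T)=\{a,b\}$. In particular $|R(v,T)|\ge2$, and if $T$ is light, both noncentral vertices lie in $R(v,T)$.

(b) If $v$ has value $1$ on two vertices of $T$, the third vertex lies in $R(v,T)$.

(c) If $v$ has value $1$ at $t_1$ and $0$ at the other two vertices, then $R(v,T)$ consists of those $t\ne t_1$ for which $t_1$ and the third vertex form a heavy pair. So $|R(v,T)|=2$ if $T$ is a 6-triangle or $t_1$ is the center, and $R(v,T)=\{b\}$ if $T=(a,b;c)$ and $t_1=a$.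

(d) If $f_v(T)\ge1$, then $R(v,T)\neq\emptyset$.

*Proof.* (b) is immediate from (2). (a) If $f_v=3$, all entries are $1$ and $R=T$ by (b). If $f_v=2$, the entries are one $0$ and two $1$s. Any two entries have sum at least $1$, so by (2) $t\notin R$ only if the other two vertices form a light pair and one of them carries the $0$. Then $T=(a,b;c)$ is light, $t=c$, the $0$ is at $a$ or $b$, so $v$ is $\beta$, and $a,b\in R$. (c) For $t=t_1$ the other two entries are $0$ and $t\notin R$. For $t\ne t_1$ the other two entries are $1$ and $0$, so by (2) $t\in R$ iff the pair is heavy. (d) If $f_v\ge 2$ use (a). If $f_v=1$, the entries are $1,1,-1$, and (b) applies, or $1,0,0$, and (c) applies because $t_1$ lies in at least one heavy pair of $T$. $\square$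

**Definition 5.** A *state* is a triple $X$ of vertices together with a $T_5$-factor $\mathcal F$ of $V\setminus X$; the $k-1$ members of $\mathcal F$ are its *tiles*, and $X$ is called *removable*. A *P-state* $(y;x;z)$ is a state with $X=\{x,y,z\}$, $xy$ and $xz$ heavy, $f(yz)=-1$. Here $x$ is the *middle vertex* and $y,z$ are the *ends*.

In the first nine-vertex example with $A=\{a_1,\dots,a_4\}$, $B=\{b_1,\dots,b_5\}$, the triple $\{a_4,b_4,b_5\}$ is removable with tiles $\{a_1,a_2,a_3\}$, $\{b_1,b_2,b_3\}$. It gives no P-state, since only one of its pairs is heavy. A P-state appears in the next section.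

## From heavy paths to a single bad triple

The first thing to try is Theorem EKT itself. If $\nu(v)$ is the number of vertices nonadjacent to $v$, then $f(v)=d_{H_M}(v)-\nu(v)$, so (1) gives
$$d_{H_M}(v)=f(v)+\nu(v)\ge k. \tag{3}$$
So a connected $H_M$ has a $P_3$-factor. Each path gives a triple with two heavy pairs, and this is a 5-triangle unless its end vertices are nonadjacent.

That exception does occur. Let $V=\{1,\dots,6\}$, let all pairs between $\{1,2,3\}$ and $\{4,5,6\}$ be heavy, let $12$ and $45$ be nonadjacent, and let $13,23,46,56$ be light. Then $f(1)=f(2)=f(4)=f(5)=3-1=2$ and $f(3)=f(6)=3$, so $f(v)\ge k=2$. The heavy paths $1\,4\,2$ and $5\,3\,6$ form a $P_3$-factor of $H_M$; the second gives the 5-triangle $(5,6;3)$, but $12$ is nonadjacent. We have met the P-state $(1;4;2)$ with the single tile $(5,6;3)$. Here one exchange repairs the damage: on $(5,6;3)$ the vertex $1$ has vector $(1,1,0)$, so it may replace $6$. The triple $\{1,3,5\}$ has $f=0+1+1=2$, and the left-over triple $\{6,4,2\}$ has $f(46)+f(42)+f(62)=0+1+1=2$.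 Both are 5-triangles.

The next step shows that P-states are all that one has to fight: we can arrange that a single triple is bad.

**Theorem 3.** Let $M$ be a standard multigraph on $3k$ vertices with $f(v)\ge k$ for all $v$ and without a $T_5$-factor. Then $M$ has no P-state.

*Theorem 3 implies Theorem 2 (its last sentence was proved above), hence Theorem 1.* Let $M$ be as in Theorem 2.

*At most two components.* By (3) every component of $H_M$ has at least $k+1$ vertices, and $3(k+1)>3k$.

*(i)$\Rightarrow$(ii)$\Rightarrow$(iii).* A 5-triangle contains two heavy pairs, which form a three-vertex path of $H_M$. Each path of a $P_3$-factor lies in one component of $H_M$, so the order of each component is divisible by $3$.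

*(iii)$\Rightarrow$(i).* Add one edge to every nonadjacent pair and call the result $M^+$. No heavy pair has been created, so $H_{M^+}=H_M$. Each component has order $3r$ with $r\le k$ and, by (3), minimum degree at least $k\ge r$. Theorem EKT applied to each component gives a $P_3$-factor of $H_M$. In $M^+$ all pairs are adjacent, so the vertex sets of these paths form a $T_5$-factor of $M^+$.

Now delete the added edges one at a time, until $M$ is reached. Suppose $M$ has no $T_5$-factor. Then at some step $M''$ arises from $M'$ by deleting an added edge $uw$, where $M'$ has a $T_5$-factor and $M''$ has none. The factor of $M'$ must have a tile $\{u,w,x\}$, since otherwise it would be a factor of $M''$. As $f_{M'}(uw)=0$, both $xu$ and $xw$ are heavy. In $M''$ the other tiles are unchanged and $uw$ is nonadjacent, so $(u;x;w)$ is a P-state of $M''$. But $M''$ contains $M$, so it satisfies $f(v)\ge k$ for all $v$, and it has no $T_5$-factor. This contradicts Theorem 3. So $M$ has a $T_5$-factor. $\square$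

It remains to prove Theorem 3. **From now on** $M$ satisfies its hypotheses: $f(v)\ge k$ for all $v$, and $M$ has no $T_5$-factor. We shall assume that there is a P-state and derive a contradiction.

## Swapping one vertex, and six vertices where it gets stuck

The exchange in the six-vertex example becomes a rule, because here a successful exchange is forbidden.

**Lemma 2.** (a) A removable triple $X$ has $f(X)\le1$.

(b) If $\{u,v,w\}$ is removable and $uv,vw$ are heavy, then $f(uw)=-1$, so $(u;v;w)$ is a P-state (with the same tiles).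

(c) Let $T$ be a tile of a state with triple $\{u,v,w\}$ and $t\in R(u,T)$. Then $\{t,v,w\}$ is removable, with $T$ replaced by $T-t+u$. If moreover $vw$ is heavy, then $v_t+w_t\le0$.

(d) For a P-state $(y;x;z)$ and a tile $T$ of it,
$$t\in R(y,T)\Rightarrow x_t+z_t\le0;\qquad t\in R(z,T)\Rightarrow x_t+y_t\le0. \tag{4}$$

*Proof.* (a) If $f(X)\ge2$, then $X$ is a 5-triangle and completes the tiles to a $T_5$-factor. (b) By (a), $1+1+f(uw)\le1$. (c) The first part is the definition of $R(u,T)$; then (a) gives $f(vw)+v_t+w_t\le1$. (d) is (c) with $u=y$ or $u=z$, since $xz$ and $xy$ are heavy. $\square$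

For a P-state $(y;x;z)$ and a tile $T$ put $\tau(T)=f_x(T)+f_y(T)+f_z(T)$. In $f(x)+f(y)+f(z)\ge3k$ the pairs inside $\{x,y,z\}$ are counted twice and contribute $2(1+1-1)=2$. Hence, summing over the $k-1$ tiles,
$$\sum_T\tau(T)\ \ge\ 3k-2\ =\ 3(k-1)+1. \tag{5}$$
So some tile has $\tau(T)\ge4$ (for $k=1$, (5) is already false).

**Definition 6.** A tile $T$ of a P-state is *special* for it if $\tau(T)\ge4$.

In the six-vertex example the tile $(5,6;3)$ has vectors $x=(-1,0,1)$ and $y=z=(1,1,0)$, where $x=4$, $y=1$, $z=2$, so $\tau=0+2+2=4$ and it is special.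

A sensible plan is now: take a P-state, take a special tile $T$, and re-split the six vertices $\{x,y,z\}\cup T$ into two 5-triangles. Two examples show exactly where this stops.

*First obstruction.* On $x,y,z,a,b,c$ let $xy,xz,xa,xc,ya,za,ac,bc$ be heavy, let $yz$ be nonadjacent, and let the remaining six pairs be light. Then $(y;x;z)$ with tile $(a,b;c)$ has $y=z=(1,0,0)$, $x=(1,0,1)$, so $\tau=4$. But the six vertices have no $T_5$-factor. The only vertex heavy to $b$ is $c$, and every vertex of a 5-triangle lies in a heavy pair of it, so the triangle of $b$ is $\{b,c,v\}$. As $bv$ is light, $cv$ must be heavy, so $v\in\{a,x\}$. The other triple is $\{x,y,z\}$ or $\{a,y,z\}$, and both contain the nonadjacent pair $yz$.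

*Second obstruction.* Let $T=\{p,q,s\}$ be a 6-triangle, $x\equiv1$ on $T$, and $y=z=(1,1,-1)$ on $(p,q,s)$, with $xy,xz$ heavy and $yz$ nonadjacent. Then $\tau=5$, but $y,z,s$ are pairwise nonadjacent, and two 5-triangles can cover at most two of them.

So a single special tile gives no contradiction by itself. What helps is the behavior of one vertex: $b$ in the first example, $s$ in the second. Within the six vertices the weight of $b$ is $0+0+0+0+1=1$, and that of $s$ is $1-1-1+1+1=1$. Since $f(b),f(s)\ge k$, these vertices must have large weight on other tiles. We shall see that on such a tile, $\tau$ is pushed down below $3$, often far enough to pay for the excess of the special tile. To make the accounts balance we need the list of all stuck tiles, then we need to shorten it, and then we need to control what happens when several special tiles want to be paid by the same tile.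

## All tiles with $\tau\ge4$

The purpose of this section is the complete list of patterns that survive (4).

**Lemma 3.** Let $T$ be a tile of a P-state $(y;x;z)$ with $\tau(T)\ge4$. Then, up to interchanging $y,z$ (and $a,b$), one of the following holds.

* B1: $T=(a,b;c)$, $y=z=(0,1,1)$, $x=(0,-1,1)$.
* B2: $T=(a,b;c)$, $y=(0,1,1)$, $z=(-1,-1,1)$, $x\equiv1$.
* C: $T=\{p,q,s\}$ is a 6-triangle or light (with any of its pairs light), and on $(p,q,s)$ one has
  C1: $y=z=(1,1,-1)$, $x\equiv1$; or
  C2: $y=(1,1,-1)$, $z=(1,0,-1)$, $x\equiv1$; or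
  C3: $y=z=(1,1,-1)$, and $x$ has one $0$ and two $1$s.
* D1: $T=(a,b;c)$, $y=(1,-1,1)$, $z=(1,0,0)$, $x=(1,0,1)$.
* D2: $T=(a,b;c)$, $y=z=(1,0,0)$, $x=(1,0,1)$.

So $\tau=5$ for C1 and $\tau=4$ otherwise, and $f_x\ge2$ except in B1.

*Proof.* If $R(y)=T$, then (4) gives $x_t+z_t\le0$ for all $t\in T$, so $f_x+f_z\le0$ and $\tau\le f_y\le3$, a contradiction. So $R(y)\ne T$, and likewise $R(z)\neq T$.

**Case 1: $f_y\ge2$** (the case $f_z\ge2$ is symmetric). By Lemma 1(a), $y$ is $\beta$; say $T=(a,b;c)$, $y=(0,1,1)$, $R(y)=\{a,b\}$. By (4), $x_a+z_a\le0$ and $x_b+z_b\le0$. So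
$$4\le\tau=2+(x_a+z_a)+(x_b+z_b)+(x_c+z_c)\le2+0+0+2=4,$$
and equality forces $x_c=z_c=1$, $x_a=-z_a$, $x_b=-z_b$. As $x_c+y_c=2$, (4) says $c\notin R(z)$, so not $z_a=z_b=1$.

Suppose $z_b\ge0$. Then $z_b+z_c\ge1$ and $bc$ is heavy, so $a\in R(z)$, and (4) gives $x_a=x_a+y_a\le0$. Hence $z_a\ge0$. Then $z_a+z_c\ge1$ and $b\in R(z)$, so $x_b+1=x_b+y_b\le0$. Thus $x_b=-1$ and $z_b=1$. As $z_a,z_b$ are not both $1$, $z_a=0$ and $x_a=0$. This is B1.

Suppose $z_b=-1$. Then $x_b=1$ and $x_b+y_b=2$, so $b\notin R(z)$, i.e. $z_a+z_c\le0$. So $z_a=-1$ and $x_a=1$. This is B2.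

**Case 2: $f_y,f_z\le1$.** Then $f_x\ge2$.

*Subcase $f_x=3$.* Now (4) says: $t\in R(y)\Rightarrow z_t=-1$, and $t\in R(z)\Rightarrow y_t=-1$. Let $f_y\ge f_z$. Since $f_y+f_z\ge1$, we have $f_y=1$ and $f_z\ge0$. If $y=(1,1,-1)$ on a labelling $(p,q,s)$ of $T$, then $s\in R(y)$ by Lemma 1(b), so $z_s=-1$ and $z_p+z_q\ge1$. So $(z_p,z_q)$ is $(1,1)$, or it is $(1,0)$ after possibly exchanging $p,q$. This is C1 or C2. Otherwise $y$ has $1$ at some $t_1$ and two $0$s. Every $t\in R(y)$ has $z_t=-1$, and $f_z\ge0$ allows only one entry $-1$. So $|R(y)|=1$, and by Lemma 1(c) we may write $T=(a,b;c)$, $t_1=a$, $R(y)=\{b\}$, $z_b=-1$. Then $z_a+z_c\ge1$, and $ac$ is heavy, so $b\in R(z)$ and $y_b=-1$. But $y_b=0$, a contradiction.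

*Subcase $f_x=2$.* Then $f_y=f_z=1$. Let $x$ be $0$ at $t_0$ and $1$ elsewhere. By (4), $t\in R(y)$ implies $z_t=-1$, or $t=t_0$ and $z_t\le0$; and the same holds with $y,z$ exchanged.

First let both $y,z$ have entries $1,1,-1$, with $-1$ at $s$ and $s'$ respectively. By Lemma 1(b) $s'\in R(z)$, so $y_{s'}\le -x_{s'}\le0$, so $y_{s'}=-1$ and $s=s'$. This is C3.

Next let $y$ have entries $1,1,-1$ with $-1$ at $s$, and let $z$ have $1$ at $t_1$ and two $0$s. As $s\in R(y)$ and $z$ has no $-1$, we get $s=t_0$ and $z_{t_0}=0$. Let $t_2$ be the third vertex. Then $x_{t_2}+y_{t_2}=2$, so $t_2\notin R(z)$. As $z_{t_1}+z_{t_0}=1$, the pair $t_1t_0$ cannot be heavy. So it is light, and with $t_1=a$, $t_0=b$, $t_2=c$ we have D1. The case with $y,z$ exchanged is the same.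

Finally let $y$ have its only $1$ at $u$ and $z$ its only $1$ at $w$, all other entries being $0$. There is no $-1$, so $R(y),R(z)\subseteq\{t_0\}$. By Lemma 1(c), $T=(a,b;c)$ is light and $u,w\in\{a,b\}$. Let $u=a$. Then $R(y)=\{b\}$ and $t_0=b$. If $w=b$, then $R(z)=\{a\}\not\subseteq\{t_0\}$; so $w=a$. This is D2. $\square$

## A heavy four-cycle and chains of tiles

In B1 the middle vertex has weight $0$ on the special tile. In all other types it has weight at least $2$, and this will be used again and again. So we first get rid of B1.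

**Lemma 4.** No P-state has a tile of type B1.

*Proof.* Suppose that $(y;x;z)$ has the B1 tile $(a,b;c)$, and let $\mathcal F_0$ be the set of the other $k-2$ tiles.

**Step 1 (four P-states at once).** The aim is to see that B1 hides a symmetric structure. Put $Q=(x,y,b,z)$. Since $xy,yb,bz,zx$ are heavy, this is a four-cycle of heavy pairs, and its diagonals have $f(xb)=f(yz)=-1$. The vertex $c$ is heavy to $x,y,z$, to $b$ and to $a$. The vertex $a$ is light to $x,y,z$ and $b$. So for each $v\in Q$ the triple $\{c,a,v\}$ is a 5-triangle, and $Q-v$ is a heavy path whose ends are nonadjacent. Thus $Q-v$ gives a P-state with tiles $\{c,a,v\}$ and $\mathcal F_0$. The four P-states are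
$$(y;x;z),\qquad (x;y;b),\qquad (x;z;b),\qquad (y;b;z).$$
The description of $(Q,c,a)$ does not change when the cycle is rotated or reflected.

**Step 2 (bounding $\sigma(T)=f(Q,T)$).** We claim that $\sigma(T)\le4$ for all $T\in\mathcal F_0$. Each vertex of $Q$ lies in three of the four P-states, so the four values of $\tau(T)$ add up to $3\sigma(T)$. If all are at most $3$, then $3\sigma(T)\le12$ and we are done. Otherwise $T$ is special for one of them, and after a rotation we may assume that it is special for $(y;x;z)$, with $b$ the fourth vertex. Then $\sigma=\tau+f_b$ with $b_t=f(bt)$. By (4) for the last three P-states,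
$$\begin{aligned}t\in R(x)&\Rightarrow b_t\le-y_t\text{ and }b_t\le-z_t;\qquad t\in R(b)\Rightarrow x_t+y_t\le0;\\ t\in R(y)&\Rightarrow b_t+z_t\le0,\end{aligned}\tag{6}$$
and the same with $y,z$ exchanged. We go through Lemma 3, writing light tiles as $(a',b';c')$.

* B1: $x=(0,-1,1)$, and $x_{a'}+x_{c'}=1$, so $b'\in R(x)$ and $b_{b'}\le-y_{b'}=-1$. As $y$ is $\beta$, $a'\in R(y)$ and $b_{a'}\le-z_{a'}=0$. So $f_b\le0-1+1=0$ and $\sigma\le4$.
* B2: $R(x)=T$, so $b_t\le-y_t$ for all $t$ and $f_b\le-f_y=-2$; $\sigma\le2$.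
* C1, C2: $R(x)=T$ and one of $y,z$ is $1$ at both $p$ and $q$, so $b_p=b_q=-1$, $f_b\le-1$ and $\sigma\le5-1=4$.
* C3 with $R(x)=T$: again $b_p=b_q=-1$, $f_b\le-1$, $\sigma\le3$.
* C3 with $R(x)\ne T$: then $x$ is $\beta$, say $x=(0,1,1)$ and $R(x)=\{a',b'\}$. If $s=c'$, then $y_{a'}=y_{b'}=1$ gives $b_{a'}=b_{b'}=-1$ and $f_b\le-1$. If $s=a'$, then $y_{b'}=1$ gives $b_{b'}=-1$. Also $b_{a'}+b_{c'}\le0$, for otherwise $b'\in R(b)$ while $x_{b'}+y_{b'}=2$. So $f_b\le-1$. If $s=b'$, then $y_{a'}=1$ gives $b_{a'}=-1$. Also $b_{b'}+b_{c'}\le0$, for otherwise $a'\in R(b)$ while $x_{a'}+y_{a'}=0+1=1$. So $f_b\le-1$. In all three cases $\sigma\le3$.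
* D1, D2: $x=(1,0,1)$ is $\beta$, $R(x)=\{a',b'\}$. So $b_{a'}\le-y_{a'}=-1$ and $b_{b'}\le-z_{b'}=0$. Hence $f_b\le-1+0+1=0$ and $\sigma\le4$.

This proves the claim.

**Step 3 (chains).** The aim is to move the "spare" vertex $a$ through the tiles, one after another. A *$j$-chain* ($j\ge0$) consists of distinct light tiles $U_i=(a_i,b_i;c_i)\in\mathcal F_0$, $1\le i\le j$, such that, with $a_0=a$:
$$\hat U_i=\{a_{i-1},b_i,c_i\}\text{ is a 6-triangle},\qquad f(c_i,Q)\ge3,\qquad f(a_i,Q)\le0.$$
For example, if $U_1=(a_1,b_1;c_1)\in\mathcal F_0$, $a=(0,1,1)$ on $U_1$, $c_1$ is heavy to three vertices of $Q$ and light to the fourth, and $a_1$ is light to all of $Q$, then $U_1$ is a $1$-chain: $\{a,b_1,c_1\}$ is a 6-triangle, $f(c_1,Q)=3$, $f(a_1,Q)=0$. The empty sequence is a $0$-chain, and $f(a_0,Q)=0$.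

Given a $j$-chain, each $\hat U_i$ takes over $b_i,c_i$ from $U_i$ and $a_{i-1}$ from the step before. So $V$ is partitioned into $Q\cup\{c,a_j\}$, the 6-triangles $\hat U_1,\dots,\hat U_j$ and the $k-2-j$ *untouched* tiles, those in $\mathcal F_0\setminus\{U_1,\dots,U_j\}$. Let $T$ be one of the $\hat U_i$ or an untouched tile. Then
$$t\in R(a_j,T)\ \Rightarrow\ f(t,Q)\le0. \tag{7}$$
Indeed, replace $T$ by $T-t+a_j$. The rest, $Q\cup\{c,t\}$, has no $T_5$-factor, since $M$ has none. Let $vv',ww'$ be opposite edges of the cycle $Q$. As $\{c,w,w'\}$ is a 6-triangle, $\{t,v,v'\}$ is not a 5-triangle, and since $vv'$ is heavy this says $f(tv)+f(tv')\le0$. Adding this for two opposite edges gives $f(t,Q)\le0$.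

**Step 4 (a chain can always be extended).** This gives the contradiction. First, $f(a_j,\hat U_i)\le1$ for all $i\le j$: otherwise, $\hat U_i$ being a 6-triangle, Lemma 1(a) gives $c_i\in R(a_j,\hat U_i)$, and (7) contradicts $f(c_i,Q)\ge3$. Since also $f(a_jc)\le1$ and $f(a_j,Q)\le0$, from $f(a_j)\ge k$ we get
$$\sum_{T\text{ untouched}}f(a_j,T)\ \ge\ k-1-j\ =\ (k-2-j)+1 .$$
Second, consider $\sum_{v\in Q}f(v)\ge4k$. The pairs inside $Q$ contribute $2(4-2)=4$, the vertex $c$ contributes $4$, the vertex $a_0$ contributes $0$, and the $j$ tiles $U_i$ contribute at most $4j$ by Step 2. Hence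
$$\sum_{T\text{ untouched}}\sigma(T)\ \ge\ 4k-8-4j\ =\ 4(k-2-j).$$
Adding half of the second bound to the first, $\sum\bigl(\tfrac12\sigma(T)+f(a_j,T)\bigr)\ge3(k-2-j)+1$ over the $k-2-j$ untouched tiles. So there is an untouched $T$ with $\frac12\sigma(T)+f(a_j,T)>3$. By Step 2, $f(a_j,T)>1$, so $f(a_j,T)\ge2$. If $R(a_j,T)=T$, then $\sigma(T)\le0$ by (7) and $f(a_j,T)>3$, impossible. So $a_j$ is $\beta$ on $T=(a',b';c')$, say $a_j=(0,1,1)$. Then $f(a_j,T)=2$ and $\sigma(T)>2$. By (7), $f(a',Q),f(b',Q)\le0$, so $f(c',Q)\ge3$. Moreover $\{a_j,b',c'\}$ is a 6-triangle. Setting $(a_{j+1},b_{j+1},c_{j+1})=(a',b',c')$ we have a $(j+1)$-chain. So there are chains of every length, which is absurd because $\mathcal F_0$ is finite. $\square$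

We record what has been gained, for **every** P-state:
$$\text{on a special tile the middle vertex has weight at least }2\text{, and the type is B2, C, D1 or D2.} \tag{8}$$

## Two P-states with common tiles

If two of the three vertices $x,y,z$ can act as new middle vertices, we can add two inequalities (5). The next lemma bounds what one common tile can contribute.

**Lemma 5.** Let $(y;x;z)$, $(x;y;r)$, $(x;z;r')$ be P-states, and let $T$ be a tile of all three. Then the $\tau$-values of $T$ for $(x;y;r)$ and $(x;z;r')$ add up to at most $6$.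

*Proof.* If both values are at most $3$, there is nothing to do. The hypotheses are symmetric under exchanging $y$ with $z$ and $r$ with $r'$, so let $T$ be special for $(x;z;r')$. Let $\tau'=f_x+f_y+f_r$ be the value for $(x;y;r)$. We have to show $\tau'\le1$ in type C1 and $\tau'\le2$ in all other types. From (4) for $(y;x;z)$ and for $(x;y;r)$:
$$\begin{aligned}t\in R(z)&\Rightarrow x_t+y_t\le0; & t\in R(y)&\Rightarrow x_t+z_t\le0;\\ t\in R(x)&\Rightarrow y_t+r_t\le0; & t\in R(r)&\Rightarrow x_t+y_t\le0.\end{aligned}\tag{9}$$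
In the type of $T$ for $(x;z;r')$ the middle vertex is $z$, and $x$ is one of the two ends. By Lemma 4 the type is not B1.

*Type C with $R(z)=T$ and $x=(1,1,-1)$ on $(p,q,s)$.* This covers C1, C2 when $x$ is the end $(1,1,-1)$, and C3 with $R(z)=T$. By (9) $x_t+y_t\le0$ for all $t$. By Lemma 1(b) $s\in R(x)$, so $y_s+r_s\le0$. So
$$\tau'=(x_p+y_p)+(x_q+y_q)+r_p+r_q+x_s+(y_s+r_s)\le r_p+r_q-1\le1.$$

*Type C2 with $x=(1,0,-1)$.* Here $z\equiv1$ and $R(z)=T$, so $y_p\le-x_p=-1$ and $y_q\le-x_q=0$. As $f_x=0$, $\tau'=f_r+y_q+y_s-1$. If $y_q+y_s\le0$, then $\tau'\le3-1=2$. Otherwise $y_q=0$ and $y_s=1$. If $qs$ were heavy, then $y_q+y_s=1$ would give $p\in R(y)$, while $x_p+z_p=2$; this contradicts (9). So $qs$ is light, and $pq$ is heavy. As $x_p+x_q=1$, $s\in R(x)$, so $r_s\le-y_s=-1$. Then $\tau'=f_r=r_p+r_q-1\le1$.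

*Type C3 with $R(z)\neq T$.* Then $z$ is $\beta$, say $z=(0,1,1)$ on $(a,b;c)$, and $R(z)=\{a,b\}$. By (9), $x_a+y_a\le0$ and $x_b+y_b\le0$. The end $x$ has $-1$ at $s$ and $1$ elsewhere, so $s\in R(x)$ and $y_s+r_s\le0$.

If $s=c$: $\tau'=(x_a+y_a)+(x_b+y_b)+r_a+r_b+x_c+(y_c+r_c)\le r_a+r_b-1\le1$.

If $s=a$, then $x=(-1,1,1)$ and
$$\tau'=-1+(y_a+r_a)+(x_b+y_b)+r_b+(1+y_c+r_c)\le-1+0+0+1+3=3.$$
Suppose $\tau'=3$. Then $r_b=y_c=r_c=1$ and $y_a+r_a=0$. If $y_a\ge0$, then $y_a+y_c\ge1$ and $b\in R(y)$, but $x_b+z_b=2$, contradicting (9). So $y_a=-1$, $r_a=1$ and $r\equiv1$. Then $c\in R(r)$, but $x_c+y_c=2$, contradicting (9). So $\tau'\le2$.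

If $s=b$, then $x=(1,-1,1)$ and
$$\tau'=(x_a+y_a)+r_a-1+(y_b+r_b)+(1+y_c+r_c)\le0+1-1+0+3=3.$$
Suppose $\tau'=3$. Then $r_a=y_c=r_c=1$ and $y_b+r_b=0$. If $y_b\ge0$, then $a\in R(y)$, but $x_a+z_a=1$, contradicting (9). So $y_b=-1$, $r\equiv1$, $c\in R(r)$, but $x_c+y_c=2$, a contradiction. So $\tau'\le2$.

*Type B2.* Here $z\equiv1$, so $x_t+y_t\le0$ for all $t$. If $x=(0,1,1)$, then $R(x)=\{a,b\}$, and
$$\tau'=(x_a+x_b)+(y_a+r_a)+(y_b+r_b)+(x_c+y_c)+r_c\le1+0+0+0+1=2.$$
If $x=(-1,-1,1)$, then $c\notin R(y)$ because $x_c+z_c=2$. So not $y_a=y_b=1$, and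
$$\tau'=-2+(y_a+y_b)+(x_c+y_c)+f_r\le-2+1+0+3=2.$$

*Types D1, D2.* Here $z=(1,0,1)$, $R(z)=\{a,b\}$, and $x$ is $(1,-1,1)$ or $(1,0,0)$. As $x_a=1$, (9) gives $y_a=-1$. As $x_a+x_c\ge1$, $b\in R(x)$, so $y_b+r_b\le0$. In both cases $x_a+y_a=0$ and $x_b+x_c=0$, so
$$\tau'=r_a+(y_b+r_b)+y_c+r_c\le r_a+y_c+r_c\le3 .$$
Suppose $\tau'\ge3$. Then $r_a=y_c=r_c=1$ and $y_b+r_b=0$. If $y_b\ge0$, then $a\in R(y)$, but $x_a+z_a=2$. So $y_b=-1$, $r\equiv1$, $c\in R(r)$, but $x_c+y_c\ge0+1$, contradicting (9). So $\tau'\le2$. $\square$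

The purpose of the next lemma is to turn this into limits on how heavy the two ends can be on one tile.

**Lemma 6.** Let $(y;x;z)$ be a P-state and $T$ a tile of it.

(a) There are no $t\in R(z,T)$, $t'\in R(y,T)$ (possibly equal) with $y_t=1$ and $z_{t'}=1$.

(b) $f_y(T)+f_z(T)\le3$.

(c) If $y=(0,1,1)$ on $T=(a,b;c)$ and $f_z(T)=1$, then $z\in\{(-1,1,1),(0,1,0),(0,0,1)\}$, $x_a\le0$ and $x_b=-1$. (The roles of $y,z$ may be exchanged.)

*Proof.* (a) Suppose there are such $t,t'$. By (4), $x_t\le-y_t=-1$ and $x_{t'}\le-z_{t'}=-1$. So $(x;y;t)$ with tile $T-t+z$ is a P-state, and $(x;z;t')$ with tile $T-t'+y$ is a P-state. The other $k-2$ tiles are common to these and to $(y;x;z)$. On $T-t+z$ the middle vertex $y$ has weight at most $f(yz)+2=1$. So by (8) this tile is not special for $(x;y;t)$, and its $\tau$-value is at most $3$. In the same way $T-t'+y$ has value at most $3$ for $(x;z;t')$. By Lemma 5 the two sums of $\tau$-values total at most $6(k-2)+6=6k-6$. By (5) they total at least $2(3k-2)=6k-4$. This is a contradiction.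

(b) Suppose $f_y+f_z\ge4$, and let $f_y\ge f_z$. If $f_y=3$, then $f_z\ge1$. So $R(z)\ne\emptyset$ by Lemma 1(d); any $t\in R(z)$ has $y_t=1$. Also $z$ has an entry $1$, at $t'$ say, and $t'\in T=R(y)$. This contradicts (a). Otherwise $f_y=f_z=2$. Each of $R(y),R(z)$ has at least two elements, and each of $y,z$ has exactly two $1$s. Two 2-subsets of a 3-set meet, so $t$ and $t'$ as in (a) exist, a contradiction.

(c) We have $R(y)=\{a,b\}$. A vector of sum $1$ is one of $(1,1,-1)$, $(1,-1,1)$, $(-1,1,1)$, $(1,0,0)$, $(0,1,0)$, $(0,0,1)$. If $z=(1,1,-1)$, then $c\in R(z)$, and $t=c$, $t'=a$ contradict (a), since $y_c=1$ and $z_a=1$. If $z=(1,-1,1)$ or $(1,0,0)$, then $z_a+z_c\ge1$, so $b\in R(z)$, and $t=b$, $t'=a$ contradict (a). So $z$ is one of the three listed vectors. By (4), $x_a+z_a\le0$ and $x_b+z_b\le0$. If $z=(-1,1,1)$, then $x_b=-1$, and $a\in R(z)$ gives $x_a=x_a+y_a\le0$. If $z=(0,1,0)$, then $x_a\le0$ and $x_b=-1$ directly. If $z=(0,0,1)$, then $x_a\le0$, and $z_a+z_c=1$ gives $b\in R(z)$, so $x_b+y_b\le0$ and $x_b=-1$.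 $\square$

## Choosing the number of 6-triangles as large as possible

Some stuck patterns can be re-split into a 6-triangle and a new P-state. An extremal choice excludes these patterns.

**Definition 7.** Suppose that a P-state exists. Let $N$ be the maximum number of tiles of a P-state that are 6-triangles. A P-state attaining $N$ is *optimal*.

For instance, a special tile of type D1 allows such a re-splitting: $\{x,z,a\}$ is a 6-triangle because $xz$, $xa$, $za$ are heavy, and the remaining triple $\{y,c,b\}$ has heavy pairs $yc$ and $cb$.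

**Lemma 7.** In an optimal P-state every special tile is of type C on a 6-triangle, or of type D2.

*Proof.* Suppose that the special tile $T$ is of another kind. By (8) it is light, of type B2, D1 or C. We partition $\{x,y,z\}\cup T$ into a 6-triangle and a triple in which one vertex is heavy to the other two. The triple is removable, so by Lemma 2(b) it gives a P-state. A light tile has been replaced by a 6-triangle, so this P-state has $N+1$ tiles that are 6-triangles, a contradiction. In the following list the 6-triangle comes first; every pair used can be read off from Lemma 3, and only one pair of $T$ is light.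

* B2: $\{y,b,c\}$ and $(z;x;a)$, where $y_b=y_c=1$ and $x_a=1$.
* D1: $\{x,z,a\}$ and $(y;c;b)$, where $x_a=z_a=1$ and $y_c=1$.
* C1, $pq$ light: $\{x,p,s\}$ and $(y;q;z)$. C1, $ps$ light: $\{x,y,p\}$ and $(z;q;s)$. C1, $qs$ light: $\{x,y,q\}$ and $(z;p;s)$.
* C2, $pq$ or $ps$ light: $\{x,z,p\}$ and $(y;q;s)$, as $x_p=z_p=1$, $y_q=1$ and $qs$ is heavy. C2, $qs$ light: $\{x,y,q\}$ and $(z;p;s)$, as $x_q=y_q=1$, $z_p=1$ and $ps$ is heavy.
* C3 with $x_s=0$: one of $ps,qs$ is heavy, and $p,q$ play the same role, so let $qs$ be heavy. Take $\{x,y,p\}$ and $(z;q;s)$.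
* C3 with $x_p=0$ (for $x_q=0$ interchange $p,q$): here $x_q=x_s=1$. If $ps$ is heavy, take $\{x,y,q\}$ and $(z;p;s)$. If $ps$ is light, then $pq$ is heavy; take $\{y,p,q\}$ and $(z;x;s)$. $\square$

## The vertex $s_i$ of a special tile

We now **fix an optimal P-state $(y;x;z)$ with tile set $\mathcal F$**. In what follows $\{w,w'\}=\{y,z\}$ in either order. Let $T_i$ ($i\in I$) be its special tiles, and put $n_i=\tau(T_i)-3$. So $n_i=2$ if $T_i$ is of type C1, and $n_i=1$ otherwise. By Lemma 7 each $i$ is *of type C* (and $T_i$ is a 6-triangle) or *a D2*.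

**Definition 8.** If $i$ is of type C, write $T_i=\{p,q,s\}$ as in Lemma 3, labelled so that $y_p=z_p=1$, and put $s_i=s$, $p_i=p$, $g_i=\{p,q\}$. All pairs of $T_i$ are heavy and $y_{s_i}=z_{s_i}=-1$. If $T_i$ is of type C3 with $x_{s}=0$, we call $i$ *degenerate*; otherwise $i$ is *nondegenerate* and $x_{s_i}=1$. If $i$ is a D2, write $T_i=(a_i,b_i;c_i)$ and put $s_i=b_i$, $g_i=\{a_i,c_i\}$. Here $b_i$ is light to $x,y,z,a_i$ and heavy to $c_i$.

In the two six-vertex obstructions above, $s_i$ is $b$, respectively $s$. A degenerate pattern is $x=(1,1,0)$, $y=z=(1,1,-1)$ on $(p,q,s)$. The next lemma collects what we need near $T_i$: the pair $g_i$ can absorb any of $x,y,z$, and $s_i$ has little weight nearby.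

**Lemma 8.** (a) $\{u\}\cup g_i$ is a 5-triangle for each $u\in\{x,y,z\}$. If $i$ is of type C, then $\{w'\}\cup g_i$ is a 6-triangle for some $w'\in\{y,z\}$.

(b) Let $g_i=\{v,v'\}$ with $vs_i$ heavy (so for type C either element of $g_i$ may be $v$; for a D2, $v=c_i$ and $v'=a_i$). Then $\{x,w,v'\}$ is a 5-triangle for both $w\in\{y,z\}$. It is a 6-triangle if $i$ is a D2 or degenerate.

(c) $f(s_i,\{x,y,z\}\cup g_i)\le1$, and hence
$$\sum_{T\in\mathcal F\setminus\{T_i\}}\bigl(f_{s_i}(T)-1\bigr)\ge1. \tag{10}$$

*Proof.* (a) The pair $g_i$ is heavy, so we need that the two values of $u$ on $g_i$ have sum at least $1$. In type C, one of $y,z$ is $(1,1)$ on $(p,q)$, the other is $(1,1)$ or $(1,0)$, and $x$ has at most one $0$ and no $-1$. In D2, on $(a_i,c_i)$, $y$ and $z$ are $(1,0)$ and $x$ is $(1,1)$. The end that is $(1,1)$ on $(p,q)$ gives the 6-triangle.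

(b) The pair $xw$ is heavy, so we need $x_{v'}+w_{v'}\ge1$, and both equal to $1$ for a 6-triangle. In C1 and in degenerate C3, $x_{v'}=w_{v'}=1$. In C2, $x_{v'}=1$ and $w_{v'}\ge0$. In nondegenerate C3, $w_{v'}=1$ and $x_{v'}\ge0$. In D2, $x_{a_i}=w_{a_i}=1$.

(c) In type C the sum is at most $1-1-1+1+1=1$, in D2 it is $0+0+0+0+1=1$. Since $f(s_i)\ge k$, the sum of $f_{s_i}(T)$ over the $k-2$ tiles of $\mathcal F\setminus\{T_i\}$ is at least $k-1$, which is (10). $\square$

**Definition 9.** Let $\mathcal D_i=\{T\in\mathcal F\setminus\{T_i\}:\ f_{s_i}(T)\ge2\}$. By (10), $\mathcal D_i\neq\emptyset$.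

For example, if $k=3$ and there is a special tile $T_1$, then $\mathcal F=\{T_1,T_2\}$, and (10) says $f_{s_1}(T_2)\ge2$, so $\mathcal D_1=\{T_2\}$.

## Low values of $\tau$ on the tiles of $\mathcal D_i$

The purpose of this section is to show that tiles in $\mathcal D_i$ have small $\tau$. The basic reason is that $s_i$ may be exchanged against an end of the P-state.

**Lemma 9.** Let $i\in I$.

(a) If $T\in\mathcal F\setminus\{T_i\}$ and $t\in R(s_i,T)$, then $x_t+y_t\le0$ and $x_t+z_t\le0$.

(b) For $T\in\mathcal D_i$, not both $y$ and $z$ take the value $1$ on $R(s_i,T)$.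

(c) For $T\in\mathcal D_i$ and $t\in R(s_i,T)$ we have $x_t+y_t+z_t\le0$. So $\tau(T)\le0$ if $R(s_i,T)=T$, and $\tau(T)\le3$ if $s_i$ is $\beta$ on $T$. In particular tiles in $\mathcal D_i$ are not special.

*Proof.* (a) By Lemma 8(a), $\{x,w,s_i\}$ is removable, with the tile $\{w'\}\cup g_i$ and the tiles of $\mathcal F\setminus\{T_i\}$. As $xw$ is heavy, Lemma 2(c) gives $x_t+w_t\le0$, for both $w$.

(b) Suppose $t,t'\in R(s_i,T)$ and $y_t=z_{t'}=1$. By (a), $x_t=x_{t'}=-1$. So we have the P-states

* $(x;y;t)$ with tiles $\{z\}\cup g_i$, $T-t+s_i$ and $\mathcal F\setminus\{T_i,T\}$,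
* $(x;z;t')$ with tiles $\{y\}\cup g_i$, $T-t'+s_i$ and $\mathcal F\setminus\{T_i,T\}$.

The last $k-3$ tiles are common to both and to $(y;x;z)$. We show that the two new tiles of $(x;y;t)$ are not special for it. On $\{z\}\cup g_i$ the middle vertex $y$ has weight at most $-1+2=1$, so (8) applies. Suppose that $T-t+s_i=\{s_i,u,u'\}$ is special. By (8), $y$ has weight at least $2$ on it. If $i$ is of type C, then $y_{s_i}=-1$ and the weight is at most $1$. So $i$ is a D2, $y_{s_i}=x_{s_i}=0$ and $y_u=y_{u'}=1$. The middle vertex $y$ has a $0$ on this special tile, so the type is C3, D1 or D2. The end $x$ has value $0$ at $s_i$, just where the middle vertex is $0$. Ends in C3 have no $0$. In D1 and D2 the middle vertex is $0$ at the vertex called $b$ in Lemma 3, and an end that is $0$ there is $(1,0,0)$. So $x_u,x_{u'}\ge0$. But $|R(s_i,T)|\ge2$ by Lemma 1(a), so one of $u,u'$ lies in $R(s_i,T)$. Since $y$ is $1$ there, (a) gives $x=-1$ there, a contradiction. So both new tiles of $(x;y;t)$ have $\tau$-value at most $3$, and by the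 same argument with $y,z$ exchanged the same holds for $(x;z;t')$. With Lemma 5 for the common tiles, the two sums total at most $6(k-3)+12=6k-6$. By (5) they total at least $6k-4$, a contradiction.

(c) By (b) there is a fixed $w\in\{y,z\}$ with $w_t\le0$ for all $t\in R(s_i,T)$. By (a), $x_t+w'_t\le0$. Add these. If $R(s_i,T)=T$, sum over $T$. If $s_i$ is $\beta$ on $T$, the two noncentral vertices contribute at most $0$ each and the center at most $3$. By Lemma 1(a) these are the only cases. $\square$

**Definition 10.** For a nonspecial tile $T\in\mathcal F$ its *slack* is $\eta(T)=3-\tau(T)\ge0$, always taken with respect to the fixed P-state $(y;x;z)$.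

So $\eta(T)\ge3$ if $T\in\mathcal D_i$ and $R(s_i,T)=T$. To see what is still missing, let $k=3$ and let $T_1$ be special of type C1, so $\tau(T_1)=5$. By (5), $\tau(T_2)\ge7-5=2$, while $T_2\in\mathcal D_1$. If $R(s_1,T_2)=T_2$, then $\tau(T_2)\le0$, a contradiction. But if $s_1$ is $\beta$ on $T_2$, Lemma 9 only gives $\tau(T_2)\le3$. The next four lemmas treat the $\beta$ case.

**Lemma 10.** If $i$ is a D2 and $b_i$ is $\beta$ on $T\in\mathcal D_i$, then $\eta(T)\ge2$.

*Proof.* The tool is optimality. Let $T=(a',b';c')$ and $b_i=(0,1,1)$ on it.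

Suppose $b'\in R(w,T)$ for some $w\in\{y,z\}$. Then $\{c_i,b_i,b'\}$ is removable with tiles $\{x,w',a_i\}$, which is a 6-triangle by Lemma 8(b), $\{w,a',c'\}$, and $\mathcal F\setminus\{T_i,T\}$. As $c_ib_i$ and $b_ib'$ are heavy, $(c_i;b_i;b')$ is a P-state by Lemma 2(b). The two light tiles $T_i,T$ have been replaced by two tiles one of which is a 6-triangle, so there are more than $N$ 6-triangles, a contradiction. So $b'\notin R(w,T)$, i.e. $w_{a'}+w_{c'}\le0$, for both $w$.

Suppose $x_{a'}=1$. Then $\{w,x,a'\}$ is removable with tiles $\{w'\}\cup g_i$, $\{b_i,b',c'\}$ and $\mathcal F\setminus\{T_i,T\}$, where $\{b_i,b',c'\}$ is a 6-triangle. As $wx,xa'$ are heavy, we again have a P-state with more than $N$ 6-triangles, a contradiction. So $x_{a'}\le0$.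

Since $b'\in R(b_i,T)$, Lemma 9(c) gives $x_{b'}+y_{b'}+z_{b'}\le0$. Altogether
$$\tau(T)=(y_{a'}+y_{c'})+(z_{a'}+z_{c'})+(x_{b'}+y_{b'}+z_{b'})+x_{a'}+x_{c'}\le0+0+0+0+1=1. \qquad\square$$

**Lemma 11.** Let $i$ be nondegenerate of type C, and let $s_i$ be $\beta$ on $T\in\mathcal D_i$, say $s_i=(0,1,1)$ on $T=(a,b;c)$. Then $\eta(T)\ge1$; and $\eta(T)\ge2$ unless some $w\in\{y,z\}$ is $(0,0,1)$ on $T$.

*Proof.* The tool is that $s_i$ can be an end. As $x_{s_i}=1$, the triple $\{s_i,x,w\}$, removable with tiles $\{w'\}\cup g_i$ and $\mathcal F\setminus\{T_i\}$, gives the P-state $(s_i;x;w)$, for both $w$. By Lemma 6(b), $f_{s_i}(T)+f_w(T)\le3$, so $f_w(T)\le1$. By (4),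
$$t\in R(w,T)\Rightarrow x_t+f(s_it)\le0. \tag{11}$$
If $f_w=1$, then Lemma 6(c), with $s_i,w$ in place of $y,z$, gives $w\in\{(-1,1,1),(0,1,0),(0,0,1)\}$, $x_a\le0$ and $x_b=-1$. Hence $f_x\le0-1+1=0$.

*Both $f_y=f_z=1$.* Then $\tau\le2$, so $\eta\ge1$. As $b\in R(s_i,T)$, Lemma 9(b) excludes $y_b=z_b=1$. Of the three possible vectors only $(0,0,1)$ does not have a $1$ at $b$. So one of $y,z$ is $(0,0,1)$, and the second assertion claims nothing.

*Exactly one of $f_y,f_z$ equals $1$.* Then $f_x\le0$ and $\tau\le0+1+0=1$, so $\eta\ge2$.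

*Both $f_y,f_z\le0$.* If $f_x\le1$, then $\tau\le1$. Let $f_x\ge2$. If $x_a=1$, then $x_a+f(s_ia)=1$, so by (11) $a\notin R(w,T)$, i.e. $w_b+w_c\le0$. Also $a\in R(s_i,T)$ and Lemma 9(a) give $w_a\le-x_a=-1$. So $f_w\le-1$ for both $w$, and $\tau\le3-2=1$. If $x_a\le0$, then $f_x\ge2$ forces $x=(0,1,1)$. As $b\in R(s_i,T)$, $w_b\le-1$. As $x_b+f(s_ib)=2$, (11) gives $b\notin R(w,T)$, i.e. $w_a+w_c\le0$. So $f_w\le-1$ for both $w$, and $\tau\le2-2=0$. In all cases $\eta\ge2$. $\square$

**Lemma 12.** Let $i$ be of type C with $g_i=\{p_i,q\}$, let $s_i$ be $\beta$ on $T\in\mathcal D_i$, let $h$ be the noncentral vertex of $T$ that is heavy to $s_i$, and suppose $h\in R(w,T)$ for some $w\in\{y,z\}$. Then $(p_i;s_i;h)$ is a P-state with tiles $\{x,w',q\}$, $T-h+w$ and $\mathcal F\setminus\{T_i,T\}$. It has a special tile; every special tile $T^*$ of it lies in $\mathcal D_i\setminus\{T\}$, and $\eta(T^*)\ge1$. If $i$ is degenerate, this P-state is optimal.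

*Proof.* The purpose of the lemma is to produce a second tile that can pay for $T_i$. By Lemma 8(b) with $v=p_i$, $v'=q$, the triple $\{x,w',q\}$ is a 5-triangle. So $\{p_i,s_i,h\}$ is removable with the tiles listed, and since $p_is_i$ and $s_ih$ are heavy, Lemma 2(b) makes it a P-state. By (5) it has a special tile $T^*$, and by (8) $f_{s_i}(T^*)\ge2$. On $\{x,w',q\}$ the weight of $s_i$ is at most $1-1+1=1$. On $T-h+w$ it is $-1$ (from $w$) plus $0$ (the other noncentral vertex of $T$) plus $1$ (the center), that is, $0$. So $T^*\in\mathcal F\setminus\{T_i,T\}$, and hence $T^*\in\mathcal D_i\setminus\{T\}$.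

If $R(s_i,T^*)=T^*$, then $\eta(T^*)\ge3$. Otherwise $s_i$ is $\beta$ on $T^*$. Then $T^*$ is light, its noncentral vertices form $R(s_i,T^*)$, and the middle vertex $s_i$ of $(p_i;s_i;h)$ has a $0$ on $T^*$; so the type of $T^*$ for this P-state is C3, D1 or D2. For each of $y$ and $z$, call it $w$ for the moment, $\{w,p_i,s_i\}$ is removable with tiles $\{x,w',q\}$ and $\mathcal F\setminus\{T_i\}$, and $wp_i$, $p_is_i$ are heavy. So $(w;p_i;s_i)$ is a P-state, and (4) gives
$$t\in R(s_i,T^*)\Rightarrow w_t+f(p_it)\le0\qquad(w=y,z).$$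
The end $p_i$ of $(p_i;s_i;h)$ has value $1$ at some noncentral vertex $t$ of $T^*$: in D1 and D2 both ends have a $1$ at the vertex called $a$ in Lemma 3, and in C3 an end has two $1$s. At this $t$ we get $y_t=z_t=-1$, so $x_t+y_t+z_t\le-1$. At the other noncentral vertex the sum is at most $0$ by Lemma 9(c), and at the center it is at most $3$. So $\tau(T^*)\le2$ and $\eta(T^*)\ge1$.

If $i$ is degenerate, then $\{x,w',q\}$ is a 6-triangle by Lemma 8(b). It replaces the 6-triangle $T_i$, and $T$, which was replaced by $T-h+w$, was light. So the new P-state has at least $N$ 6-triangles, and it is optimal. $\square$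

**Definition 11.** A degenerate $i$ is *private* if the hypothesis of Lemma 12 holds for some $T\in\mathcal D_i$ and some $w\in\{y,z\}$. For each private $i$ we fix one P-state $(p_i;s_i;h)$ obtained in this way and one special tile $T_i^*$ of it. By Lemma 12, $T_i^*\in\mathcal D_i$ and $\eta(T_i^*)\ge1$.

For example, if $i$ is degenerate, $s_i=(0,1,1)$ on $T=(o,h;c)\in\mathcal D_i$ and $y=(0,0,1)$ on $T$, then $y_o+y_c=1$ and $oc$ is heavy, so $h\in R(y,T)$ and $i$ is private.

**Lemma 13.** If $i$ is degenerate and not private, and $s_i$ is $\beta$ on $T\in\mathcal D_i$, then $\eta(T)\ge1$.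

*Proof.* Let $h,o$ be the noncentral vertices of $T$ that are heavy, light to $s_i$, and let $c$ be the center. As $i$ is not private, $h\notin R(w,T)$, i.e. $w_o+w_c\le0$, for both $w$. As $h\in R(s_i,T)$, Lemma 9(c) gives $x_h+y_h+z_h\le0$. So $\tau(T)\le x_o+x_c\le2$. $\square$

## Tiles that lie in several of the sets $\mathcal D_i$

One tile may be asked to pay for several special tiles. The purpose of this section is to show that then the askers have further tiles to turn to, or that $T$ has large slack. Let $i,l,m$ denote distinct elements of $I$.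

**Lemma 14.** (a) If $i,l$ are nondegenerate of type C, then $\mathcal D_i\cap\mathcal D_l=\emptyset$.

(b) If $i$ is of type C and $\mathcal D_i\cap\mathcal D_l\ne\emptyset$, then $f(s_l,T_i)\le0$. (Here $l$ may be of either kind.)

*Proof.* (a) By Lemma 8(a), $\{x,s_i,s_l\}$ is removable with tiles $\{y\}\cup g_i$, $\{z\}\cup g_l$ and $\mathcal F\setminus\{T_i,T_l\}$. As $xs_i,xs_l$ are heavy, $(s_i;x;s_l)$ is a P-state. A tile $T\in\mathcal D_i\cap\mathcal D_l$ differs from $T_i,T_l$, so it is a tile of this P-state with $f_{s_i}(T)+f_{s_l}(T)\ge4$, contradicting Lemma 6(b).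

(b) Let $T\in\mathcal D_i\cap\mathcal D_l$ and $g_i=\{v,v'\}$, with $v$ either of the two elements. By Lemma 8(b) and (a), $\{s_i,v,s_l\}$ is removable with tiles $\{x,w,v'\}$, $\{w'\}\cup g_l$ and $\mathcal F\setminus\{T_i,T_l\}$. The pair $vs_i$ is heavy. If $vs_l$ were heavy, $(s_i;v;s_l)$ would be a P-state with $T$ among its tiles and $f_{s_i}(T)+f_{s_l}(T)\ge4$, contradicting Lemma 6(b). So $f(vs_l)\le0$ for both $v\in g_i$. If $f(s_is_l)\le0$, we are done. If $s_is_l$ is heavy, then, as $s_iv$ is heavy, Lemma 2(b) gives $f(vs_l)=-1$ for both $v\in g_i$, and $f(s_l,T_i)=1-1-1=-1$. $\square$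

**Lemma 15.** Let $l$ be a D2.

(a) $f(c_ls_i)\le0$.

(b) If $T\in\mathcal D_i\cap\mathcal D_l$, then $T=\{t_0,t_1,t_2\}$ is a 6-triangle, and both $s_i$ and $b_l$ have value $0$ at $t_0$ and $1$ at $t_1,t_2$, for a suitable $t_0$.

(c) If $T\in\mathcal D_i\cap\mathcal D_l\cap\mathcal D_m$, then $s_i,s_l,s_m$ are pairwise nonadjacent, and $f(s_i,T_l)\le0$.

*Proof.* For (a) and (b) choose $w'\in\{y,z\}$ such that $\{w'\}\cup g_i$ is a 6-triangle if $i$ is of type C (Lemma 8(a)), and arbitrarily if $i$ is a D2; $w$ is the other end. By Lemma 8(b), $\{x,w,a_l\}$ is a 6-triangle. We observe that replacing the tiles $T_l,T_i$ by $\{x,w,a_l\}$, $\{w'\}\cup g_i$ increases the number of 6-triangles. If $i$ is of type C, $T_l$ is light and $T_i$ is a 6-triangle, and both new tiles are 6-triangles. If $i$ is a D2, both old tiles are light and at least one new tile is a 6-triangle.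

(a) $\{b_l,c_l,s_i\}$ is removable with tiles $\{x,w,a_l\}$, $\{w'\}\cup g_i$ and $\mathcal F\setminus\{T_l,T_i\}$. If $c_ls_i$ were heavy, then, as $b_lc_l$ is heavy, we would have a P-state with more than $N$ 6-triangles, a contradiction.

(b) Let $t\in R(s_i,T)$ with $b_lt$ heavy. Such $t$ exists, because $|R(s_i,T)|\ge2$ and $b_l$ is heavy to at least two vertices of $T$. Then $\{c_l,b_l,t\}$ is removable with tiles $\{x,w,a_l\}$, $\{w'\}\cup g_i$, $T-t+s_i$ and $\mathcal F\setminus\{T_l,T_i,T\}$. As $c_lb_l,b_lt$ are heavy, it gives a P-state, which has at most $N$ 6-triangles. The first two replacements gained at least one 6-triangle, so the replacement of $T$ by $T-t+s_i$ must lose one. So $T$ is a 6-triangle and $T-t+s_i$ is not. Now $R(s_i,T)=T$ by Lemma 1(a), so the same argument applies to every $t\in T$ with $b_lt$ heavy: $T-t+s_i$ is not a 6-triangle. So $s_i\not\equiv1$ on $T$, and since $f_{s_i}(T)\ge2$, $s_i$ is $0$ at one vertex $t_0$ and $1$ at $t_1,t_2$. As $T-t_0+s_i$ is a 6-triangle, $b_lt_0$ is not heavy. As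 $f_{b_l}(T)\ge2$, $b_l$ is $0$ at $t_0$ and $1$ at $t_1,t_2$.

(c) By (b), applied to $l$ with $i$ and to $l$ with $m$, $T$ is a 6-triangle and $s_i,s_l,s_m$ all have value $0$ at the same $t_0$ and $1$ at $t_1,t_2$. The triple $\{s_i,s_l,s_m\}$ is removable with tiles $\{x\}\cup g_i$, $\{y\}\cup g_l$, $\{z\}\cup g_m$ and $\mathcal F\setminus\{T_i,T_l,T_m\}$, and $T$ is among these tiles. If $f(s_is_l)\ge0$, then $\{s_i,s_l,t_1\}$ is a 5-triangle, and so is $\{s_m,t_2,t_0\}$, where $s_mt_2$ and $t_2t_0$ are heavy and $s_mt_0$ is light. Replacing $T$ by these two triples we have a $T_5$-factor of $M$, a contradiction. So $s_is_l$ is nonadjacent, and by symmetry so are the other two pairs. Finally, by (a), $f(s_i,T_l)=f(s_ib_l)+f(s_ia_l)+f(s_ic_l)\le-1+1+0=0$. $\square$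

**Lemma 16.** If $l$ is private, then $T_l^*\notin\mathcal D_i$ for all $i\ne l$.

*Proof.* Here we use that the fixed P-state $(p_l;s_l;h)$ is optimal (Lemma 12). By Lemma 7, $T_l^*$ is for it of type C on a 6-triangle, or of type D2. Suppose $T_l^*\in\mathcal D_i$. We look for a vertex $t\in R(s_i,T_l^*)$ that is heavy to both the middle vertex $s_l$ and the end $p_l$.

If $T_l^*$ is a 6-triangle, then $R(s_i,T_l^*)=T_l^*$. In C1 and C2 the middle vertex is $\equiv1$ and each end has a $1$. In C3 the end has two $1$s and the middle vertex has only one entry different from $1$. So $t$ exists. In D2 take for $t$ the vertex called $a$ in Lemma 3: there the middle vertex and both ends have value $1$. It is a noncentral vertex of the light tile $T_l^*$, so it lies in $R(s_i,T_l^*)$ by Lemma 1(a).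

As $p_ls_l$ is heavy too, $\{p_l,s_l,t\}$ is a 6-triangle. The tile $T_l^*\in\mathcal D_l\cap\mathcal D_i$ of $\mathcal F$ is different from $T_l$ and $T_i$. So with $g_l=\{p_l,q\}$ this triple is removable with tiles $\{x,w,q\}$ (Lemma 8(b)), $\{w'\}\cup g_i$ (Lemma 8(a)), $T_l^*-t+s_i$ and $\mathcal F\setminus\{T_l,T_i,T_l^*\}$. This contradicts Lemma 2(a). $\square$

## Paying for the excess of the special tiles

We now prove Theorem 3. The special tiles exceed $3$ by $\sum_{l\in I}n_l$ in total. We distribute this excess as *charge* on nonspecial tiles, and show that no tile receives more than its slack. This contradicts (5).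

**Step 1 (how much $s_l$ has to distribute over).** For $T\in\mathcal D_l$ let $e_l(T)=f_{s_l}(T)-1\in\{1,2\}$, and let $E_l=\sum_{T\in\mathcal D_l}e_l(T)$. In (10) for $l$, a tile outside $\mathcal D_l$ contributes at most $0$, and a tile $T_i$ with $f(s_l,T_i)\le0$, which is not in $\mathcal D_l$, contributes at most $-1$. Hence
$$E_l\ \ge\ 1+\bigl|\{i\in I\setminus\{l\}:\ f(s_l,T_i)\le0\}\bigr|. \tag{12}$$

**Step 2 (the rule).** Its purpose is to fix who pays. A private $l$ puts charge $1=n_l$ on $T_l^*$. A nonprivate $l$ puts charge $n_le_l(T)/E_l$ on each $T\in\mathcal D_l$. The total charge is $\sum_{l\in I}n_l$. It lies on tiles of the sets $\mathcal D_l$, and these are nonspecial by Lemma 9(c).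

To see the rule in the case $k=3$ with a special tile $T_1$ of type C1: $\mathcal D_1=\{T_2\}$, and $T_2$ receives the full charge $2$. If $R(s_1,T_2)=T_2$, its slack is at least $3$. If $s_1$ is $\beta$ on $T_2=(a,b;c)$ and some $w$ is $(0,0,1)$ there, then $a,b\in R(w,T_2)$ and Lemma 12 would give a tile in $\mathcal D_1\setminus\{T_2\}=\emptyset$. So $w\ne(0,0,1)$ for both $w$, and Lemma 11 gives slack at least $2$.

**Step 3 (claim: every nonspecial $T\in\mathcal F$ receives charge at most $\eta(T)$).** Let $S=\{l\in I:T\in\mathcal D_l\}$, $\rho=|S|$, and let $S'\subseteq S$ be the set of its nonprivate members. Only members of $S$ send charge to $T$. If $T=T_l^*$ for a private $l$, then $S=\{l\}$ by Lemma 16, and the charge is $1\le\eta(T)$ by Lemma 12. Otherwise only the members of $S'$ send charge to $T$. Let $\Lambda$ be the charge of $T$; we may assume $S'\neq\emptyset$. Note that one $l$ sends at most $n_l$ to $T$, since $e_l(T)\le E_l$.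

*Case A: $\rho\ge2$ and $S$ contains a D2.* By Lemma 15(b), applied to this D2 and each other member of $S$, $T$ is a 6-triangle and $e_l(T)=1$ for all $l\in S$. So $R(s_l,T)=T$ and $\eta(T)\ge3$. If $\rho=2$, then $\Lambda\le2+1=3$, because the D2 has $n_l=1$. If $\rho\ge3$, let $l,i\in S$ be distinct. Then $f(s_l,T_i)\le0$: by Lemma 14(b) if $i$ is of type C, and by Lemma 15(c), with a third member of $S$, if $i$ is a D2. So $E_l\ge\rho$ by (12) for every $l\in S$, and $\Lambda\le\rho\cdot\frac2\rho=2$.

*Case B: $S=\{l\}$ with $l$ a D2.* Then $\Lambda\le n_l=1$. By Lemma 9(c), if $R(s_l,T)=T$, or by Lemma 10, if $b_l$ is $\beta$ on $T$, $\eta(T)\ge2$.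

*Case C: all members of $S$ are of type C.* By Lemma 14(b) and (12), $E_l\ge\rho$ for all $l\in S$. By Lemma 14(a) at most one member of $S$ is nondegenerate. A degenerate $l$ has $n_l=1$, so at most one member of $S$ has $n_l=2$.

Suppose first that $R(s_l,T)=T$ for some $l\in S$. Then $\eta(T)\ge3$. If $\rho=1$, then $\Lambda\le2$. If $\rho\ge2$, then, as $e_l(T)\le2$,
$$\Lambda\le\frac{2\cdot2+(\rho-1)\cdot1\cdot2}{\rho}=2+\frac2\rho\le3 .$$

Suppose now that for every $l\in S$ the vertex $s_l$ is $\beta$ on $T=(a,b;c)$. Then $e_l(T)=1$ and $\Lambda\le\frac1\rho\sum_{l\in S'}n_l$. If $S'$ contains no $l$ with $T_l$ of type C1, then $\Lambda\le1$, and $\eta(T)\ge1$ by Lemma 11 or Lemma 13, applied to any member of $S'$. So let $l_0\in S'$ with $T_{l_0}$ of type C1. Then $l_0$ is the only nondegenerate member of $S$. If $\eta(T)\ge2$, then $\Lambda\le\frac{\rho+1}{\rho}\le2$. Otherwise Lemma 11 for $l_0$ gives $\eta(T)=1$, and some $w\in\{y,z\}$ is $(0,0,1)$ on $T$. Then $w_a+w_c=w_b+w_c=1$, so $a,b\in R(w,T)$. For every degenerate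 $l\in S$, the noncentral vertex of $T$ heavy to $s_l$ is $a$ or $b$, so the hypothesis of Lemma 12 holds with $T$ and $w$, and $l$ is private. Hence $S'=\{l_0\}$. The hypothesis of Lemma 12 also holds for $l_0$ with $T$ and $w$, so $\mathcal D_{l_0}$ contains a tile other than $T$. So $E_{l_0}\ge2$ and
$$\Lambda\le\frac{2\cdot1}{2}=1=\eta(T).$$
This proves the claim.

**Step 4 (comparison with the degree sum).** This is where the contradiction appears. By the claim, the total charge $\sum_{l\in I}n_l$ is at most the total slack of the nonspecial tiles. So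
$$\sum_{T\in\mathcal F}\bigl(\tau(T)-3\bigr)=\sum_{l\in I}n_l-\sum_{T\text{ nonspecial}}\eta(T)\ \le\ 0 .$$
But (5), applied to the fixed P-state, says that the left side is at least $1$. So $M$ has no P-state, and Theorem 3 is proved. By the reduction above, Theorem 2 and Theorem 1 follow. $\blacksquare$
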